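# Subspaces with a Schauder basis and non-separable second dual

## 1. Guessing "yes": $c_0$, $c_0$-sums, and a warning from $c_0\oplus\ell_2$

Let $X$ be a Banach space whose dual $X^*$ is separable and whose second dual $X^{**}$ is not. Must $X$ contain a closed linear subspace $Y$ that has a Schauder basis and whose second dual $Y^{**}$ is still non-separable? The question comes from Spiros A. Argyros, Pandelis Dodos and Vassilis Kanellopoulos, "A classification of separable Rosenthal compacta and its applications", arXiv:0805.2032 (2008).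

The first guess is "yes": every infinite-dimensional space contains basic sequences, and we are free to choose a good one. Let us test it.

*A space with a basis.* If $X$ has a basis, take $Y=X$. The model is $X=c_0$, with $X^*=\ell_1$ separable and $X^{**}=\ell_\infty$ not. More generally, if $X$ contains a copy of $c_0$, take that copy.

*A $c_0$-sum.* Let $X=(\bigoplus_n E_n)_{c_0}$ with arbitrary finite-dimensional $E_n\neq\{0\}$. Then $X^*$ is the $\ell_1$-sum of the $E_n^*$, which is separable, and $X^{**}$ is the $\ell_\infty$-sum of the $E_n$, which is not. We know nothing about bases of the blocks $E_n$, and we do not need to: one unit vector $e_n\in E_n$ for each $n$ gives $\|\sum a_ne_n\|=\max|a_n|$, so $Y=\overline{\operatorname{span}}\{e_n\}$ is isometric to $c_0$. So the subspace is really to be *chosen*; $X$ itself may be out of control.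

*A warning.* In $c_0\oplus\ell_2$ the unit vectors of $\ell_2$ form a basic sequence whose span is reflexive and separable. So not every basic sequence will do. The basic sequence must remember why $X^{**}$ is large.

How does $c_0$ remember this? For $A\subset\mathbb N$ the vector $\chi_A\in\ell_\infty$ is the limit, coordinate by coordinate, of $\chi_{A\cap\{1,\dots,n\}}\in c_0$. These finite approximations form a countable binary tree of vectors in $c_0$; its branches give uncountably many elements of $\ell_\infty$, any two at distance $1$, and two branches are told apart by one coordinate functional as soon as they split. This is the shape of the general proof: plant in $Y$ a tree of vectors, approximating a perfect set of elements of $X^{**}$, so that different branches are separated by functionals fixed at the moment of splitting. The difficulty is to have a basis at the same time. The guess turns out to be correct.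

## 2. The theorems, and the textbook facts they rest on

**Conventions.** Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$; "subspace" means closed linear subspace; $B_Z$ is the closed unit ball of $Z$; $[\,\cdot\,]$ is linear span; $\max\emptyset=0$.

**Definition (bases).** The *constant* of a finite or infinite basis is the supremum of the norms of its partial sum projections. A sequence of nonzero vectors with dense span in $Y$ is a basis of $Y$ with constant $\le c$ as soon as every partial sum of every finite sum $y=\sum a_ie_i$ has norm $\le c\|y\|$. A basis $(e_i)$ of $Y$ is *shrinking* if for each $f\in Y^*$ the norm of $f$ on $\overline{[e_i:i\ge n]}$ tends to $0$ as $n\to\infty$.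

The unit vectors of $c_0$ are shrinking, since $\sum_{i\ge n}|f(e_i)|\to0$ for $f\in\ell_1$. Those of $\ell_1$ are not: take $f=(1,1,\dots)$. We constantly use that an isomorphism $T$ with $a\|x\|\le\|Tx\|\le b\|x\|$ carries a basis of constant $c$ to a basis of constant $\le cb/a$.

**Theorem A.** Let $X^*$ be separable and $X^{**}$ non-separable. Then $X$ has a subspace $Y$ with a shrinking Schauder basis, of constant at most $2400$, such that $Y^{**}$ is non-separable.

**Theorem B.** For a Banach space $X$ the following are equivalent: (i) $X$ has a subspace $Y$ with a Schauder basis and $Y^{**}$ non-separable; (ii) $X$ has a separable subspace $Z$ with $Z^{**}$ non-separable.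

Separability of $Z$ in (ii) cannot be dropped. For uncountable $\Gamma$ the space $\ell_2(\Gamma)^{**}=\ell_2(\Gamma)$ is non-separable, but each subspace of $\ell_2(\Gamma)$ with a Schauder basis is separable and reflexive, so it has separable bidual.

Sections 3–9 prove Theorem A; Section 10 proves Theorem B.

A subset of a topological space is *meager* if it is a countable union of sets whose closures have empty interior, *comeager* if its complement is meager. In a nonempty compact space nonempty open sets are nonmeager (Baire); in a space without isolated points, in which points are closed, countable sets are meager. "Perfect" means nonempty without isolated points. We use the following facts; for the first five see Kechris, *Classical Descriptive Set Theory*, 8.41, 19.1, 12.13, 17.12, 13.6.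

* [KU] (Kuratowski–Ulam) If $S,T$ are compact metrizable and $A\subset S\times T$ is comeager, then $\{s:\{t:(s,t)\in A\}\text{ is comeager in }T\}$ is comeager in $S$. No measurability of $A$ is needed: $A$ contains a dense $G_\delta$, and the statement for that set implies the one for $A$.
* [My] (Mycielski) If $S$ is a perfect compact metrizable space and $A\subset S^2$ is meager, there is a Cantor set $C\subset S$ with $(s,s')\notin A$ for all $s\ne s'$ in $C$.
* [KRN] (Kuratowski–Ryll-Nardzewski) If $\Gamma$ assigns to each $t\in T$ a nonempty closed subset of a Polish space $S$ and $\{t:\Gamma(t)\cap O\ne\emptyset\}$ is Borel for all open $O$, then $\Gamma$ has a Borel selection.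
* Lusin's theorem (a Borel map is continuous on a compact set of positive measure).
* An uncountable Borel subset of a compact metrizable space contains a Cantor set.
* [OR] (Odell–Rosenthal, Israel J. Math. 20 (1975)) If $Z$ is separable and contains no isomorph of $\ell_1$ (over $\mathbb K$), every $z^{**}\in Z^{**}$ is the $w^*$-limit of a sequence in $Z$.

The original [OR] is for real scalars. *The complex case follows.* Let $Z$ be complex without complex $\ell_1$. Suppose $(z_n)\subset Z$ were equivalent over $\mathbb R$ to the real $\ell_1$-basis. Then no subsequence is weakly Cauchy. The complex form of Rosenthal's theorem (Dor, Proc. AMS 47 (1975)) says that a bounded sequence in a complex Banach space has a subsequence which is weakly Cauchy or equivalent to the complex $\ell_1$-basis. So $Z$ would contain complex $\ell_1$, a contradiction. Hence the real space $Z_{\mathbb R}$ contains no $\ell_1$. Now $(Z_{\mathbb R})^*=\{\operatorname{Re}f:f\in Z^*\}$, and the real theorem applied to the functional $\operatorname{Re}f\mapsto\operatorname{Re}z^{**}(f)$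 gives $z_n\in Z$ with $\operatorname{Re}f(z_n)\to\operatorname{Re}z^{**}(f)$ for all $f\in Z^*$. Replacing $f$ by $-if$ gives the imaginary parts.

**From now until the end of Section 9, $X^*$ is separable (hence so is $X$) and $X^{**}$ is not.**

## 3. Bases from blocks, and where one-vector-at-a-time updating stops

The first lemma is the gliding hump: if each new block is almost annihilated by functionals that norm everything built before, the blocks fit together.

**Lemma 1.** Let $\{0\}=E^0\subset E^1\subset\cdots$ be finite-dimensional subspaces of $X$, $E^{n+1}=E^n+W^n$, let $F^0\subset F^1\subset\cdots$ be finite subsets of $B_{X^*}$, $\eta^n\ge0$, $\sum\eta^n\le1/12$, with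

(a) $\|e\|\le3\max_{f\in F^n}|f(e)|$ for $e\in E^n$;

(b) $|f(w)|\le\eta^n\|w\|$ for $f\in F^n$, $w\in W^n$;

(c) $W^n$ has a basis of constant $\le c$ (or $W^n=0$).

Then $E^n\cap W^n=0$, and the concatenation of these bases is a basis of $Y=\overline{\bigcup E^n}$ with constant $\le6+12c$. If $\bigcup F^n$ is dense in $B_{X^*}$, this basis is shrinking.

*Proof.* If $e\in E^n\cap W^n$, then (a) and (b) give $\|e\|\le3\eta^n\|e\|\le\frac14\|e\|$, so $e=0$.

Let $y=\sum_{l<N}w_l$ with $w_l\in W^l$, put $q_n=\sum_{l<n}w_l$ and $A=\max_{n\le N}\|q_n\|$. Since $w_l=q_{l+1}-q_l$, $\|w_l\|\le2A$. As $q_n\in E^n$, some $f\in F^n$ has $\|q_n\|\le3|f(q_n)|$ (for $n=0$, $q_0=0$ and there is nothing to do). For $l\ge n$ we have $f\in F^n\subset F^l$, so $|f(w_l)|\le 2A\eta^l$, and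
$$\|q_n\|\le3|f(y)|+3\sum_{l\ge n}|f(w_l)|\le3\|y\|+6A\sum_l\eta^l\le3\|y\|+\tfrac A2 .$$
Taking the maximum over $n$, $A\le6\|y\|$, hence $\|w_l\|\le12\|y\|$. A partial sum of $y$ in the concatenated basis is some $q_n$ plus a partial sum of $w_n$ in the basis of $W^n$; its norm is at most $6\|y\|+12c\|y\|$.

Let $f\in F^m$ and let $y=\sum_{l\ge n}w_l$ be a finite sum with $n\ge m$. Then $|f(y)|\le\sum_{l\ge n}\eta^l\|w_l\|\le12\|y\|\sum_{l\ge n}\eta^l$. So the norm of $f$ on the tail spans tends to $0$. If $\bigcup F^n$ is norm dense in $B_{X^*}$, the same holds for all elements of $X^*$, and each element of $Y^*$ extends to $X$. $\square$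

**A first attempt.** Take points $d_1,\dots,d_k\in X^{**}$, mutually far apart even modulo $X$. Keep vectors $x_1^m,\dots,x_k^m\in X$ such that $f(x_i^m)$ is close to $d_i(f)$ for $f\in F_m$. When passing to $m+1$, update $x_1^m$ to $x_1^{m+1}$, then $x_2^m$ to $x_2^{m+1}$, and so on, adding the one-dimensional blocks $[x_i^{m+1}-x_i^m]$. One-dimensional blocks have basis constant $1$, so (c) is free.

The update of $x_1$ is fine, since $f(x_1^{m+1}-x_1^m)\approx d_1(f)-d_1(f)=0$ on $F_m$. After it, (a) forces us to enlarge $F_m$ to some $F'$ norming the new span, and then $x_2^{m+1}-x_2^m$ must be small on $F'$. But for $f\in F'$ we have $f(x_2^{m+1}-x_2^m)\approx(d_2-x_2^m)(f)$, and $x_2^m$, chosen long ago, was adapted to $F_m$ only; over $f\in B_{X^*}$ the supremum of this quantity is $\|d_2-x_2^m\|\ge\operatorname{dist}(d_2,X)>0$. For instance, in $c_0$ with $d_1=(1,1,1,\dots)$, $d_2=(1,-1,1,-1,\dots)$, $F_m=\{e_1^*,\dots,e_m^*\}$ and $x_i^m$ the first $m$ coordinates of $d_i$: after the first update $F'$ contains $e_{m+1}^*$, and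 $|e^*_{m+1}(x_2^{m+1}-x_2^m)|=|d_2(m+1)|=1$.

So all $k$ updates must be made *simultaneously*, in one block of dimension about $k$, whose basis constant must stay bounded. Write $x_i^m=Sd_i$ with $S$ linear. The block is then a copy of $\{d-Sd:d\in[d_1,\dots,d_k]\}$. We shall be able to arrange that $\|d-Sd\|$ lies between $\operatorname{dist}(d,X)$ and $3\operatorname{dist}(d,X)$. Hence the attempt stops exactly here: **the span of $d_1,\dots,d_k$ in the quotient $X^{**}/X$ should have a basis with constant bounded independently of $k$,** and nothing in the choice of the $d_i$ provides this.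

The way past this point uses two liberties. First, moving the points is cheap: an element $d_i\in X^{**}$ is exact on all functionals, so if we replace it by a $w^*$-close $d_i'\in X^{**}$, the difference is small on any finite set of functionals *fixed just before* $d_i'$ is chosen. Such moves can be made one at a time, in $X^{**}$. Second, we may enlarge the span by auxiliary vectors. We move each point to a nearby generic one, and add vectors describing the limits of such generic moves, so that the enlarged span has a good basis modulo $X$. The limits live in $X^{****}$.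

## 4. Distance to $X$, the fourth dual, and local reflexivity

This section fixes the tools for computing modulo $X$. Regard $Z$ as a subspace of $Z^{**}$; in particular $X\subset X^{**}\subset X^{****}$ and $X^*\subset X^{***}$.

**Definition ($J$, $r$, $|\cdot|$).** Let $i_X:X\to X^{**}$ be the inclusion and $J=(i_X)^{**}:X^{**}\to X^{****}$, so $(Jz)(\varphi)=z(\varphi|_X)$ for $\varphi\in X^{***}$. Let $r:X^{****}\to X^{**}$, $r(\xi)=\xi|_{X^*}$. Let $X^\perp\subset X^{***}$ be the annihilator of $X$, $X^{\perp\perp}=(X^\perp)^\perp\subset X^{****}$, and for $\xi\in X^{****}$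
$$|\xi|=\sup\{|\xi(\varphi)|:\varphi\in B_{X^\perp}\}=\operatorname{dist}(\xi,X^{\perp\perp})\le\|\xi\|.$$

The second equality is the identity $(X^\perp)^*=X^{****}/X^{\perp\perp}$. As a supremum of $w^*$-continuous functions, $|\cdot|$ is a $w^*$-lower semicontinuous (lsc) seminorm. By Hahn–Banach, $|z|=\operatorname{dist}(z,X)$ for $z\in X^{**}$. The map $r$ is $w^*$–$w^*$ continuous with $\|r\|\le1$, and $r(z)=z=r(Jz)$ for $z\in X^{**}$, because a functional $f\in X^*\subset X^{***}$ restricts to $f$ on $X$. Since $(i_X)^*$ is the restriction map $X^{***}\to X^*$, a quotient map with kernel $X^\perp$, its adjoint $J$ is an isometry onto $X^{\perp\perp}$. In particular $|\cdot|$ vanishes on $J(X^{**})$.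

*Example.* For $X=c_0$ and $z\in\ell_\infty$, $|z|=\limsup|z(n)|$. The two copies $z$ and $Jz$ of $z$ in $X^{****}$ differ when $z\notin X$: on $X^\perp$ the functional $Jz$ vanishes and $z$ does not. Always $z-Jz\in\ker r$ and $|z-Jz|=|z|$.

**On $\ker r$ the seminorm is almost the norm.** $Jr$ is a norm-one projection onto $X^{\perp\perp}$. For $g\in\ker r$, $h\in X^{\perp\perp}$ we have $(I-Jr)(g-h)=g$, so $\|g\|\le2\|g-h\|$. Taking the infimum over $h$,
$$|g|\le\|g\|\le2|g|\qquad(g\in\ker r).\tag{4.1}$$

**Finite norming sets.** Let $G$ be a finite-dimensional space of functionals and $B$ a set of vectors such that $p(l)=\sup_{\varphi\in B}|l(\varphi)|$ is a (finite) norm on $G$. Then for each $\kappa>1$ there is a finite $\Phi\subset B$ with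
$$p(l)\le\kappa\max_{\varphi\in\Phi}|l(\varphi)|\quad(l\in G).\tag{4.2}$$
Indeed, take $\alpha>0$ with $(1-2\alpha)^{-1}\le\kappa$, a finite $\alpha$-net $(l_i)$ of the $p$-unit sphere and $\varphi_i\in B$ with $|l_i(\varphi_i)|\ge1-\alpha$. If $p(l)=1$ and $p(l-l_i)\le\alpha$, then $|l(\varphi_i)|\ge1-2\alpha$. If $G=\{0\}$ take $\Phi=\emptyset$.

The next lemma lets us return from $Z^{**}$ to $Z$. It is the principle of local reflexivity, in a form that also respects a given subspace $M$.

**Lemma 2 (local reflexivity).** Let $M\subset Z$ be a subspace of a Banach space, $E\subset Z^{**}$ finite-dimensional, $\Psi\subset Z^*$ finite, $\varepsilon>0$. There is a linear $T:E\to Z$ with $\|T\|\le1+\varepsilon$, $Te=e$ for $e\in E\cap Z$, $|\psi(Te)-e(\psi)|\le\varepsilon\|e\|$ for $\psi\in\Psi$, $e\in E$, and $T(E\cap M^{\perp\perp})\subset M$.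

*Proof.* We may assume $E\ne\{0\}$. **Step 1 (setting).** Let $E_0=E\cap M^{\perp\perp}$, $E_1=E\cap Z$. Then $E_0\cap E_1\subset Z\cap M^{\perp\perp}=M$ by Hahn–Banach. Choose a basis $e_1,\dots,e_n$ of $E$ such that $E_0\cap E_1$, $E_0$, $E_1$ are spanned by subsets of it (a basis of $E_0\cap E_1$, extended to $E_0$ and to $E_1$, then to $E$). Let $(e_i^*)$ be the dual basis. Put $M_i=M$ if $e_i\in E_0$ and $M_i=Z$ otherwise, so that $e_i\in M_i^{\perp\perp}$, and let $\mathcal M=\{A\in L(E,Z):Ae_i\in M_i\ \forall i\}$.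

**Step 2 (claim: $(e_i)_i$ is in the closure of $\{(Ae_i)_i:A\in B_{\mathcal M}\}$ in $(Z^{**},w^*)^n$).** If not, this set being absolutely convex, there are $\theta_i\in Z^*$ with $|\sum\theta_i(Ae_i)|\le1$ on $B_{\mathcal M}$ and $|\sum e_i(\theta_i)|>1$. Extend the functional $A\mapsto\sum\theta_i(Ae_i)$ from $\mathcal M$ to $L(E,Z)$ with norm $\le1$. Since $A\mapsto(Ae_i)_i$ identifies $L(E,Z)$ with $Z^n$, the extension has the form $\tilde L(A)=\sum\tilde\theta_i(Ae_i)$ with $\tilde\theta_i\in Z^*$. For $z\in M_i$ the operator $e_i^*\otimes z$ is in $\mathcal M$, so $\tilde\theta_i=\theta_i$ on $M_i$; as $e_i\in M_i^{\perp\perp}$, $e_i(\tilde\theta_i)=e_i(\theta_i)$.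

Let $\rho>0$. Choose unit vectors $u_1,\dots,u_m$ spanning $E$, forming a fine enough net of the sphere, with $\|A\|\le(1+\rho)\max_j\|Au_j\|$ for all $A\in L(E,Z)$. On the subspace $\{(Au_j)_j\}$ of $\ell_\infty^m(Z)$ the functional $(Au_j)_j\mapsto\tilde L(A)$ is well defined with norm $\le1+\rho$. By Hahn–Banach there are $\zeta_j\in Z^*$ with $\sum\|\zeta_j\|\le1+\rho$ and $\tilde L(A)=\sum_j\zeta_j(Au_j)$. If $u_j=\sum_i\alpha_{ji}e_i$, evaluating on $e_i^*\otimes z$ gives $\tilde\theta_i=\sum_j\alpha_{ji}\zeta_j$. Hence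
$$\Big|\sum_ie_i(\theta_i)\Big|=\Big|\sum_ie_i(\tilde\theta_i)\Big|=\Big|\sum_ju_j(\zeta_j)\Big|\le1+\rho .$$
Letting $\rho\to0$ gives a contradiction.

**Step 3 (from weak to norm).** By the claim, $0$ is in the weak closure of the convex set
$$\big\{\big((Ae_i-e_i)_{e_i\in E_1},\,(\psi(Ae_i)-e_i(\psi))_{i,\ \psi\in\Psi}\big):A\in B_{\mathcal M}\big\}$$
in a finite product of copies of $Z$ and $\mathbb K$, hence in its norm closure. So for each $\delta>0$ some $A\in B_{\mathcal M}$ makes all these entries of norm $<\delta$. Put $Te_i=e_i$ if $e_i\in E_1$ and $Te_i=Ae_i$ otherwise. Then $T$ is the identity on $E_1$, and $Te_i\in M$ whenever $e_i\in E_0$ (if also $e_i\in E_1$, then $Te_i=e_i\in M$). With $\kappa=\sum\|e_i^*\|$ and $\kappa'=\max(1,\max_\Psi\|\psi\|)$ we get $\|T-A\|\le\kappa\delta$ and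
$$|\psi(Te)-e(\psi)|\le|\psi((T-A)e)|+|\psi(Ae)-e(\psi)|\le2\kappa\kappa'\delta\|e\| .$$
Take $\delta\le\varepsilon/(2\kappa\kappa')$. $\square$

## 5. A perfect set separated modulo $X$: the alternative (N)/(F)

Bounded subsets of $X^{**}$ carry the $w^*$-topology unless stated otherwise; it is metrizable on them because $X^*$ is separable. We look for a perfect compact $C\subset X^{**}$ whose points are uniformly far apart modulo $X$ and on which functionals $\varphi\in X^\perp$ behave in one of two clear ways.

**Proposition 3.** There are a perfect $w^*$-compact $C\subset X^{**}$, $R\ge1$, $\varepsilon_0\in(0,1]$ with $C\subset RB_{X^{**}}$ and $|t-t'|\ge\varepsilon_0$ for $t\ne t'$ in $C$, such that one of the following holds: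

* **(N)** there is $\theta>0$ such that each nonempty open $V\subset C$ contains nonempty clopen (in $C$) sets $V',V''$ with some $\varphi\in B_{X^\perp}$ satisfying $|\varphi(t')-\varphi(t'')|\ge\theta$ for all $t'\in V'$, $t''\in V''$;
* **(F)** for all $\varphi\in X^\perp$, $\eta>0$ the set $\{t\in C:|\varphi(t)|>\eta\}$ is countable.

*Example for (N).* Let $X=c_0$ and let $(A_n)$ enumerate the clopen subsets of $2^\omega$, each infinitely often. For $t\in2^\omega$ put $z_t=(\chi_{A_n}(t))_n\in\ell_\infty$. Then $t\mapsto z_t$ is $w^*$-continuous and injective, so $C=\{z_t\}$ is a Cantor set. If $t\ne t'$, infinitely many $A_n$ contain exactly one of the two points, so $|z_t-z_{t'}|=1$. For clopen $A$ let $\varphi_A\in X^{***}$ be a $w^*$-cluster point of $(e_n^*)_{n:A_n=A}$; it is in $B_{X^\perp}$ and $\varphi_A(z_t)=\chi_A(t)$. So (N) holds with $\theta=1$.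

*Example for (F).* Suppose $X^{**}/X$ is isomorphic to $\ell_2(\Gamma)$ and the points of $C$ are mapped to distinct unit vectors $e_\gamma$. Then each $\varphi\in X^\perp=(X^{**}/X)^*$ takes on $C$ the values of distinct coordinates of an element of $\ell_2(\Gamma)$, only countably many of which are nonzero. So (F) holds.

*Proof of Proposition 3.* It suffices to find such a bounded $C$ with some separation constant $\varepsilon'>0$; then take $\varepsilon_0=\min(1,\varepsilon')$ and $R$ large. For a bounded perfect compact $C_2\subset X^{**}$ consider the condition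

$(*)$ there is $\theta>0$ such that every perfect compact $P\subset C_2$ contains perfect compact $P',P''$ with some $\varphi\in B_{X^\perp}$ satisfying $|\varphi(t')-\varphi(t'')|\ge\theta$ on $P'\times P''$.

**Step 1 (if $(*)$ holds for $C_2$ and $|t-t'|\ge\varepsilon'$ for $t\ne t'$ in $C_2$, we get (N)).** Put $P_\emptyset=C_2$ and inductively choose $P_{s0},P_{s1}\subset P_s$ and $\varphi_s$ as in $(*)$. Closures of nonempty relatively open subsets of perfect sets are perfect, so we can shrink $P_{s0},P_{s1}$ to make all diameters at level $n$ tend to $0$ as $n\to\infty$. As $\theta>0$, $P_{s0}\cap P_{s1}=\emptyset$. Then $C=\bigcap_n\bigcup_{|s|=n}P_s$ is a Cantor set, and the sets $C\cap P_s$ form a base of clopen sets. Given $V$, choose $s$ with $C\cap P_s\subset V$ and take $V'=C\cap P_{s0}$, $V''=C\cap P_{s1}$, $\varphi=\varphi_s$.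

**Step 2 (Case 1: $\ell_1$ over $\mathbb K$ embeds in $X^*$).** This imitates the $c_0$ example. Take $(h_n^0)$ in $B_{X^*}$ with $\|\sum a_nh_n^0\|\ge\delta\sum|a_n|$, $\delta>0$. As $X$ is separable we may assume, passing to a subsequence, that it is $w^*$-convergent. Put $h_n=\frac12(h^0_{2n}-h^0_{2n+1})$, differences over *disjoint* pairs. Then $(h_n)\subset B_{X^*}$ is $w^*$-null and $\|\sum a_nh_n\|\ge\delta\sum|a_n|$.

With $(A_n)$ as in the example, Hahn–Banach gives for each $t\in2^\omega$ some $z\in\delta^{-1}B_{X^{**}}$ with $z(h_n)=\chi_{A_n}(t)$ for all $n$. The set of all such pairs $(z,t)$ is closed, hence compact, and $t$ is determined by $z$. So the set $\mathcal C$ of all these $z$ is compact, and $\rho:\mathcal C\to2^\omega$, $\rho(z)=t$, is a continuous surjection, having a compact graph. For open $O\subset\mathcal C$, which is a countable union of compact sets, $\rho(O)$ is $F_\sigma$; so [KRN] applied to $t\mapsto\rho^{-1}(t)$ gives a Borel section of $\rho$. By Lusin's theorem for Haar measure on $2^\omega$ this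 section is continuous on a compact set of positive measure, hence on a perfect compact set. Its image $C_2\subset\mathcal C$ on that set is perfect compact, and $\rho|_{C_2}$ is injective.

Let $L',L''\subset C_2$ be disjoint and compact. Some clopen $A$ contains $\rho(L')$ and misses $\rho(L'')$. Let $\varphi\in X^{***}$ be a $w^*$-cluster point of $(h_n)_{n:A_n=A}$. Then $\|\varphi\|\le1$; $\varphi|_X=0$ as $(h_n)$ is $w^*$-null; and $\varphi=1$ on $L'$, $\varphi=0$ on $L''$. With singletons this gives $|t-t'|\ge1$ for $t\ne t'$ in $C_2$. Since each perfect compact $P$ contains two disjoint perfect compact sets, $(*)$ holds with $\theta=1$, and Step 1 gives (N).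

**Step 3 (Case 2: $\ell_1$ does not embed in $X^*$; a separated Cantor set).** As $X$ is separable, $X^{**}/X$ is non-separable. So there are $\varepsilon>0$ and an uncountable $D\subset B_{X^{**}}$ with $|d-d'|>\varepsilon$ for $d\ne d'$ in $D$. Discard the union of all countable relatively open subsets of $D$; it is countable, since the topology has a countable base. Now each nonempty relatively open subset of $D$ is uncountable. Let $C_0$ be the $w^*$-closure of $D$. It is perfect and compact, and each nonempty open subset contains two points of $D$, so it has norm-diameter $>\varepsilon$.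

For $x\in X$ the set $\{(z,z')\in C_0^2:\|z-z'-x\|\le\varepsilon/3\}$ is closed, the norm being $w^*$-lsc. It has empty interior: if it contained a nonempty open $W\times W'$, fixing $z'\in W'$ would put $W$ in a ball of radius $\varepsilon/3$, giving norm-diameter at most $2\varepsilon/3$. Taking the union over a countable dense set of $x$'s, $\{(z,z'):\operatorname{dist}(z-z',X)<\varepsilon/3\}$ is meager. By [My] there is a Cantor set $C_1\subset C_0$ with $|t-t'|\ge\varepsilon_1:=\varepsilon/3$ for $t\ne t'$ in $C_1$.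

If $(*)$ holds for some perfect compact $C_2\subset C_1$, Step 1 gives (N). Assume from now on that it fails for all of them.

**Step 4 (tight sets).** Call a perfect compact set *$\theta$-tight* if no two perfect compact subsets of it and no $\varphi\in B_{X^\perp}$ satisfy $|\varphi(t')-\varphi(t'')|\ge\theta$ on their product. (In the $c_0$ example no perfect compact subset of $C$ is $1$-tight; a perfect compact set with property (F) is $\theta$-tight for all $\theta>0$, since each $\varphi$ vanishes off a countable set.) The failure of $(*)$ says: for every $\theta>0$, each perfect compact subset of $C_1$ contains a $\theta$-tight perfect compact set. So there is a Cantor scheme of perfect compact sets $P_s\subset C_1$ ($s\in2^{<\omega}$), $P_{s0},P_{s1}\subset P_s$ disjoint, $P_s$ being $4^{-|s|}$-tight, with diameters tending to $0$. Let $P=\bigcap_n\bigcup_{|s|=n}P_s$ and $P^s=P\cap P_s$, a clopen subset of $P$ and a Cantor set. Let $\mu_s$ be a nonatomic Borel probability on $P^s$ and define its barycenter $z_s\in B_{X^{**}}$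 by $z_s(f)=\int t(f)\,d\mu_s(t)$.

This is where the absence of $\ell_1$ is used. By [OR] for $Z=X^*$, each $\varphi\in X^{***}$ is the pointwise limit on $X^{**}$ of a sequence from $X^*$, bounded by the uniform boundedness principle. So $\varphi|_P$ is Borel and, by dominated convergence, $\varphi(z_s)=\int\varphi\,d\mu_s$.

**Step 5 (claim: for $\varphi\in B_{X^\perp}$, $|\varphi(t)-\varphi(z_s)|\le4^{-|s|}$ for all but countably many $t\in P^s$).** Let $\mathcal E$ be the set of $c\in\mathbb K$ such that $\{t\in P^s:|\varphi(t)-c|<\rho\}$ is uncountable for all $\rho>0$. It is closed and bounded. Its complement is covered by open discs with countable preimages, and countably many of them suffice (Lindelöf); so $\varphi(t)\in\mathcal E$ for all but countably many $t\in P^s$. Suppose $c,c'\in\mathcal E$ and $|c-c'|>4^{-|s|}$. Choose $\rho>0$ with $|c-c'|-2\rho\ge4^{-|s|}$. The uncountable Borel sets $\{t\in P^s:|\varphi(t)-c|<\rho\}$ and $\{t\in P^s:|\varphi(t)-c'|<\rho\}$ contain Cantor sets, which contradict the tightness of $P_s$.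 So $\operatorname{diam}\mathcal E\le4^{-|s|}$. Countable sets are $\mu_s$-null, so $\varphi(z_s)=\int\varphi\,d\mu_s\in\overline{\operatorname{conv}}\,\mathcal E$, and the claim follows.

**Step 6 (subtract a norm-continuous approximation to get (F)).** If $s'$ extends $s$, then for each $\varphi\in B_{X^\perp}$ a suitable $t\in P^{s'}$ gives $|\varphi(z_s-z_{s'})|\le2\cdot4^{-|s|}$, i.e. $\operatorname{dist}(z_s-z_{s'},X)\le2\cdot4^{-|s|}$. Put $a_\emptyset=z_\emptyset$ and $a_{si}=a_s+c_{si}$, where $c_{si}-(z_{si}-z_s)\in X$ and $\|c_{si}\|\le3\cdot4^{-|s|}$. By induction $a_s-z_s\in X$. For $t\in P$ with branch $\sigma$ the limit $a_t=\lim_na_{\sigma|n}$ exists in norm, $\|a_t-a_{\sigma|n}\|\le\sum_{m\ge n}3\cdot4^{-m}=4^{1-n}$, and $t\mapsto a_t$ is norm-continuous, being a uniform limit of locally constant maps. For $\varphi\in B_{X^\perp}$ and each $n$, since $\varphi(a_{\sigma|n})=\varphi(z_{\sigma|n})$,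
$$|\varphi(t-a_t)|\le|\varphi(t)-\varphi(z_{\sigma|n})|+4^{1-n}\le5\cdot4^{-n}$$
off a countable set. Fix $s$ with $2\cdot4^{1-|s|}\le\varepsilon_1/2$ and let $C=\{t-a_t:t\in P^s\}$. For $t\ne t'$ in $P^s$,
$$|(t-a_t)-(t'-a_{t'})|\ge\varepsilon_1-\|a_t-a_{t'}\|\ge\varepsilon_1-2\cdot4^{1-|s|}\ge\varepsilon_1/2 .$$
So $t\mapsto t-a_t$ is injective and $w^*$-continuous on $P^s$; $C$ is perfect, compact and bounded, with separation constant $\varepsilon_1/2$. The displayed estimate, for all $n$, gives (F) for $\varphi\in B_{X^\perp}$, hence for all $\varphi\in X^\perp$ by scaling. $\square$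

Fix $C,R,\varepsilon_0$ (and $\theta$ in case (N)).

## 6. Recording generic limits: a minimal compact set in $X^{****}$

We plan to replace a point $d\in C$ by a $w^*$-close point $d'\in C$. What is then $\varphi(d')$ for $\varphi\in X^\perp$? Such $\varphi$ is not $w^*$-continuous on $C$, so $\varphi(d')$ need not be close to $\varphi(d)$. In the $c_0$ example fix $t_0$, choose $n_k\to\infty$ with $(A_{n_k})_k$ a decreasing neighborhood base of $t_0$, and let $\varphi$ be a $w^*$-cluster point of $(e^*_{n_k})_k$. Then $\varphi\in X^\perp$, $\varphi(z_{t_0})=1$ and $\varphi(z_t)=0$ for $t\ne t_0$. The values that $\varphi$ takes at *generic* points near $d$ are recorded by a functional $\xi\in X^{****}$ with $r\xi=d$. We now choose the set of such $\xi$.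

**Lemma 4.** There is a $w^*$-compact $K\subset RB_{X^{****}}$ with $r(K)=C$ such that:

* (K1) if $O\subset X^{****}$ is $w^*$-open and $O\cap K\ne\emptyset$, then $O\cap C$ is nonmeager in $C$;
* (K2) for such $O$ there is a nonempty open $V\subset C$ with $K\cap r^{-1}(V)\subset O$;
* (K3) in case (N): for each nonempty open $V\subset C$ there are $\zeta,\zeta'\in K\cap r^{-1}(V)$ with $|\zeta-\zeta'|\ge\theta$; in case (F): $|\xi|=0$ for all $\xi\in K$.

Here $C\subset X^{**}\subset X^{****}$ canonically, so $r(t)=t$ for $t\in C$. Note for (K2): if $O\subset r^{-1}(\tilde U)$ with $\tilde U\subset X^{**}$ $w^*$-open, then $V\subset\tilde U\cap C$. Indeed each $t\in V$ is $r\xi$ for some $\xi\in K$, and $\xi\in O$ gives $t=r\xi\in\tilde U$.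

*Proof.* **Construction.** Let $K_0$ be the set of $\xi$ in the $w^*$-closure of $C$ in $X^{****}$ all of whose $w^*$-neighborhoods meet $C$ in a nonmeager subset of $C$. The complement of $K_0$ in this closure is relatively open, so $K_0$ is compact; also $K_0\subset RB_{X^{****}}$, and $r(K_0)\subset C$ because $r$ is continuous and $C$ is compact. Let $U\subset C$ be nonempty and open. Some $\xi\in K_0$ lies in the $w^*$-closure of $U$ in $X^{****}$: otherwise this compact closure is covered by finitely many $w^*$-open sets meeting $C$ in meager sets, and $U$ would be meager in $C$, against Baire. Then $r(\xi)\in\overline U$. Each nonempty open set contains $\overline U$ for some such $U$, so $r(K_0)$ is dense; being compact, $r(K_0)=C$. By Zorn's lemma there is a minimal compact $K\subset K_0$ with $r(K)=C$ (for a decreasing chain of such sets, the intersection still meets each fiber, by compactness).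

**(K1)** holds as $K\subset K_0$. **(K2)** $K\setminus O$ is compact and strictly smaller than $K$, so $r(K\setminus O)\ne C$ by minimality; $V=C\setminus r(K\setminus O)$ is open and nonempty, and $K\cap r^{-1}(V)\subset O$.

**(K3)**, case (N): let $V',V''\subset V$ and $\varphi$ be as in (N), and let $\zeta,\zeta'\in K$ with $r\zeta\in V'$, $r\zeta'\in V''$. Let $W$ be $w^*$-open with $W\cap C=V'$. For $\rho>0$ the neighborhood $\{\xi:|\xi(\varphi)-\zeta(\varphi)|<\rho\}\cap r^{-1}(W)$ of $\zeta$ meets $C$ by (K1), necessarily in points of $V'$. So $\zeta(\varphi)\in\overline{\varphi(V')}$; similarly $\zeta'(\varphi)\in\overline{\varphi(V'')}$. Hence $|\zeta-\zeta'|\ge|\zeta(\varphi)-\zeta'(\varphi)|\ge\theta$. Case (F): if $|\xi(\varphi)|>\eta>0$ with $\xi\in K$, $\varphi\in B_{X^\perp}$, then by (K1) the set $\{t\in C:|\varphi(t)|>\eta\}$ is nonmeager, but it is countable, a contradiction. $\square$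

*Example.* In the $c_0$ example, with $t_0$ and the discontinuous $\varphi$ above, every $\xi\in K$ over $z_{t_0}$ has $\xi(\varphi)=0$: by (K1) each neighborhood of $\xi$ contains some $z_t$ with $t\ne t_0$, and $\varphi(z_t)=0$. So $\xi\ne z_{t_0}$; $\xi$ sees the generic neighbors of its base point.

For $d\in C^k$, "$\xi\in K^k$ over $d$" means $r\xi_i=d_i$ for all $i$. An open box in $C^k$ is a product of open subsets of $C$.

## 7. Generic norms and good tuples

Given $d\in C^k$ and $\xi\in K^k$ over $d$, the geometry of the limits modulo $X$ is described by $b\mapsto|\sum b_i\xi_i|$. We need this to be independent of $\xi$ and to vary continuously with $d$, at least generically.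

**Lemma 5.** For each $k$ there is a comeager $\mathcal G_k\subset C^k$ such that for $d\in\mathcal G_k$ the number $N_d(b):=|\sum b_i\xi_i|$ ($b\in\mathbb K^k$) is the same for all $\xi\in K^k$ over $d$; and for each $\delta>0$ there is an open box $V\ni d$ with $|N_{d'}(b)-N_d(b)|\le\delta\sum|b_i|$ for $d'\in V\cap\mathcal G_k$ and all $b$.

*Proof.* Let $\mathcal G_{k,m}$ be the union of all open boxes $V\subset C^k$ such that
$$\Big|\,\Big|\sum b_i\xi_i\Big|-\Big|\sum b_i\xi_i'\Big|\,\Big|\le\frac1m\sum|b_i|$$
for all $b$ and all $\xi,\xi'\in K^k$ over (possibly different) points of $V$. If these open sets are dense, $\mathcal G_k=\bigcap_m\mathcal G_{k,m}$ works: for $d\in\mathcal G_k$ and $\xi,\xi'$ over $d$ let $m\to\infty$; and a box of $\mathcal G_{k,m}$ containing $d$, with $m\ge1/\delta$, gives the second assertion.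

*Density.* Let $U=\prod U_i$ be a nonempty open box, $\delta=1/m$, and $b^1,\dots,b^q$ a $\delta/(4R)$-net of the unit sphere of $\ell_1^k$. Let $s\le R$ be the supremum of $\nu(\xi)=|\sum b_i^1\xi_i|$ over $\prod(K\cap r^{-1}(U_i))$, and pick $\xi$ there with $\nu(\xi)>s-\delta/4$. As $\nu$ is $w^*$-lsc, there are $w^*$-open $O_i\ni\xi_i$, contained in the preimage under $r$ of a $w^*$-open set whose trace on $C$ is $U_i$, with $\nu>s-\delta/4$ on $\prod(O_i\cap K)$. By (K2) and the note after Lemma 4 there are nonempty open $V_i\subset U_i$ with $K\cap r^{-1}(V_i)\subset O_i$. So $\nu\in(s-\delta/4,s]$ over $\prod V_i$. Replace $U$ by $\prod V_i$ and treat $b^2,\dots,b^q$ in the same way; shrinking keeps what was achieved. On the final box the oscillation is $\le\delta/4$ for each $b^l$. For a general $b$ in the unit sphere of $\ell_1^k$, replacing $b$ by a nearest $b^l$ changes each value by at most $R\cdot\delta/(4R)$, so the oscillation is $\le3\delta/4<\delta$. $\square$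

*Example.* In the $c_0$ example let $d=(z_{t_1},\dots,z_{t_k})$ with distinct $t_i$, and let $\xi$ be over $d$. Then
$$N_d(b)=\max_{S\subset\{1,\dots,k\}}\Big|\sum_{i\in S}b_i\Big| .$$
For "$\ge$": $\xi_i$ is a limit of a net of points $z_t$ with $t\to t_i$, so $\xi_i(\varphi_A)=\chi_A(t_i)$ for clopen $A$, and $A$ can cut out any subset of $\{t_1,\dots,t_k\}$. For "$\le$": $|\cdot|$ is $w^*$-lsc, and for points $z_{t_i'}\in C$ we have $|\sum b_iz_{t_i'}|=\limsup_n|\sum b_i\chi_{A_n}(t_i')|\le\max_S|\sum_Sb_i|$.

**Sections of the generic sets.** To choose points one after the other we need generic sets with generic sections. Let $\mathcal G_k^{(k)}=\mathcal G_k$ and, for $1\le i<k$, $\mathcal G_k^{(i)}=\{d\in C^i:\{t\in C:(d,t)\in\mathcal G_k^{(i+1)}\}\text{ comeager}\}$; these are comeager by [KU]. Put $\mathcal H_i=\bigcap_{k\ge i}\mathcal G_k^{(i)}\subset\mathcal G_i$. Then $\mathcal H_1$ is comeager in $C$, and intersecting countably many comeager sets (one for each $k\ge i+1$),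
$$d\in\mathcal H_i\ \Rightarrow\ \{t\in C:(d,t)\in\mathcal H_{i+1}\}\text{ is comeager in }C.\tag{7.1}$$

**The splitting rule.** Fix $j:\{2,3,\dots\}\to\mathbb N$ with $1\le j(m)<m$, taking each value in $\mathbb N$ infinitely often; for example the values $1;\,1,2;\,1,2,3;\dots$ in this order. The tree will be built so that the $m$-th point is born next to the $j(m)$-th. In $\mathbb K^k$ put $u_1=e_1$, $u_m=e_m-e_{j(m)}$ ($2\le m\le k$), a basis of $\mathbb K^k$.

**Definition (good tuples).** In case (F) every $d\in\mathcal H_k$ is *good* (there $N_d=0$). In case (N), $d\in\mathcal H_k$ is *good* if $N_d$ is a norm and $(u_m)_{m\le k}$ has basis constant $M(d)<2-2^{-k}$ in $(\mathbb K^k,N_d)$.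

*Example.* In the $c_0$ example with $k=2$ and distinct points, $au_1+bu_2=(a-b,b)$ and $N_d(au_1+bu_2)=\max(|a-b|,|b|,|a|)\ge|a|=N_d(au_1)$. So $M(d)=1$, and $d$ is good if it lies in $\mathcal H_2$.

**Goodness is stable:** if $d\in C^k$ is good, there is an open box $V\ni d$ such that all $d'\in V\cap\mathcal H_k$ are good. In case (F) take $V=C^k$. In case (N) let $N_d(b)\ge c\sum|b_i|$, $c>0$. For $\delta<c$ and the box $V$ of Lemma 5, $(1-\delta/c)N_d\le N_{d'}\le(1+\delta/c)N_d$ for $d'\in V\cap\mathcal H_k$. So $N_{d'}$ is a norm, and $M(d')\le M(d)(1+\delta/c)/(1-\delta/c)<2-2^{-k}$ for small $\delta$.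

The next lemma makes a good tuple longer: the new point starts near $d_j$.

**Lemma 6.** (a) There is a good $d\in C^1$, $d\ne0$. (b) If $d\in C^k$ is good, $j=j(k+1)$, and $U\subset C$ is an open neighborhood of $d_j$, there is $d_{k+1}\in U\setminus\{d_j\}$ with $(d,d_{k+1})$ good.

*Proof.* In case (F) use comeagerness of $\mathcal H_1$ and (7.1), and that $C$ has no isolated points. Consider case (N).

(a) By (K3) some $\zeta\in K$ has $|\zeta|\ge\theta/2$. So for some $\varphi\in B_{X^\perp}$ the $w^*$-open set $\{\xi:|\xi(\varphi)|>\theta/3\}$ meets $K$. By (K2) it contains $K\cap r^{-1}(V)$ for some nonempty open $V$. Take $d\in V\cap\mathcal H_1$, $d\ne0$. Then $N_d(1)\ge\theta/3>0$ and $M(d)=1<\frac32$.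

(b) Let $\xi\in K^k$ be over $d$, and let $\delta,\tau>0$ be so small that $\delta'=\delta+6\tau/\theta<1$ and $M(d)/(1-\delta')<2-2^{-k-1}$; this is possible because $M(d)<2-2^{-k}<2-2^{-k-1}$. By (4.2) on $[\xi_1,\dots,\xi_k]$, pick a finite $\Phi\subset B_{X^\perp}$ with
$$\max_{\varphi\in\Phi}\Big|\sum a_i\xi_i(\varphi)\Big|\ge(1-\delta)N_d(a)\qquad(a\in\mathbb K^k).$$

*The new point should look like $d_j$ on $\Phi$.* The $w^*$-open set of $\zeta$ with $|\zeta(\varphi)-\xi_j(\varphi)|<\tau$ ($\varphi\in\Phi$) and $r\zeta$ in a $w^*$-open set with trace $U$ on $C$ contains $\xi_j$. By (K2) it contains $K\cap r^{-1}(V)$ for some nonempty open $V\subset U$.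

*The new point should be far from $d_j$ modulo $X$.* By (K3) there are two elements of $K\cap r^{-1}(V)$ at $|\cdot|$-distance $\ge\theta$, so one of them, $\zeta$, has $|\zeta-\xi_j|\ge\theta/2$. The set $\{\zeta:|\zeta-\xi_j|>\theta/3\}$ is $w^*$-open by lower semicontinuity. Intersecting it with the preimage of a $w^*$-open set with trace $V$, (K2) gives a nonempty open $V'\subset V$ with $|\zeta-\xi_j|>\theta/3$ for all $\zeta\in K\cap r^{-1}(V')$.

By (7.1) choose $d_{k+1}\in V'\setminus\{d_j\}$ with $(d,d_{k+1})\in\mathcal H_{k+1}$, and $\zeta\in K$ over $d_{k+1}$. For $a\in\mathbb K^k$, $b\in\mathbb K$ put $x=N_d(a)$ and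
$$n=N_{(d,d_{k+1})}(a+bu_{k+1})=\Big|\sum a_i\xi_i+b(\zeta-\xi_j)\Big| .$$
Testing on $\Phi$ gives $n\ge(1-\delta)x-|b|\tau$; the triangle inequality gives $n\ge|b|\theta/3-x$. If $|b|\theta/6\ge x$, then $n\ge|b|\theta/6\ge x$; otherwise $|b|<6x/\theta$ and $n\ge(1-\delta-6\tau/\theta)x$. So always $n\ge(1-\delta')x$. If $n=0$, then $x=0$, so $a=0$, and $|b|\theta/3\le n=0$ gives $b=0$. Hence $N_{(d,d_{k+1})}$ is a norm. The projection onto $\mathbb K^k$ killing $u_{k+1}$ has norm $\le1/(1-\delta')$, and $N_{(d,d_{k+1})}=N_d$ on $\mathbb K^k$. So $M(d,d_{k+1})\le M(d)/(1-\delta')<2-2^{-k-1}$. $\square$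

The next lemma moves a good tuple, one coordinate at a time, to points of $C$ close to prescribed $\xi_i$ *as functionals on $X^{***}$*.

**Lemma 7.** Let $d\in C^k$ be good and $\xi\in K^k$ over $d$. One can choose successively, for $i=1,\dots,k$, points $d_i'\in(O_i\cap C)\setminus A_i$, where the $w^*$-open $O_i\ni\xi_i$ and the countable $A_i\subset C$ are arbitrary and may depend on $d_1',\dots,d_{i-1}'$, so that $d'=(d_1',\dots,d_k')$ is good.

*Proof.* Let $V=\prod V_i\ni d$ be an open box with all points of $V\cap\mathcal H_k$ good, and $\tilde V_i\subset X^{**}$ $w^*$-open with $\tilde V_i\cap C=V_i$. The set $O_i\cap r^{-1}(\tilde V_i)$ contains $\xi_i\in K$, so its trace on $C$, which is $O_i\cap V_i$, is nonmeager by (K1). The countable set $A_i$ is meager, and the set of $t$ with $(d'_1,\dots,d'_{i-1},t)\in\mathcal H_i$ is comeager (comeagerness of $\mathcal H_1$ for $i=1$, (7.1) for $i>1$). So there is a point $d_i'$ in $O_i\cap V_i$, outside $A_i$, with $(d_1',\dots,d_i')\in\mathcal H_i$. At the end $d'\in V\cap\mathcal H_k$.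 $\square$

## 8. One step of the construction

Let $(f_n)_{n\ge1}$ be dense in $B_{X^*}$, and put
$$\eta_k=\frac{2^{-k-6}}{k+4},\qquad\omega_k=\min\Big(\frac{\eta_k}6,\ \frac{2^{-k-8}\varepsilon_0}R\Big).$$
We construct for $k\ge0$ finite-dimensional $E_k\subset X$ and $B_k\subset X^{**}$, finite $F_k\subset B_{X^*}$ with $F_k\subset F_{k+1}$, linear $S_k:B_k\to E_k$, and for $k\ge1$ good $d^k=(d^k_1,\dots,d^k_k)\in C^k$ such that

* (I1) $\|e\|\le3\max_{f\in F_k}|f(e)|$ for $e\in E_k$;
* (I2) $d_i^k\in B_k$; $|\cdot|$ is a norm on $B_k$, and $(B_k,|\cdot|)$ has a basis with constant $\le24$ (if $B_k\ne0$);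
* (I3) $|b|\le\|b-S_kb\|\le3|b|$ for $b\in B_k$;
* (I4) $|b(f)-f(S_kb)|\le\omega_k|b|$ for $f\in F_k$, $b\in B_k$;
* (I5) $\max_{f\in F_k}|(d_i^k-d_l^k)(f)|\ge\varepsilon_0/2$ for $i\ne l$; and $f_1,\dots,f_k\in F_k$.

Here $E_k$ is the part of $Y$ built so far, $B_k$ is the enlarged span of the current points, and $S_k$ is the map providing their approximations in $X$. Condition (I2) answers the demand at which the first attempt stopped. Start with $E_0=B_0=\{0\}$, $F_0=\emptyset$, $S_0=0$.

**The plan of the step $k\to k+1$.** All new vectors are first added in $X^{**}$, block by block; at the end a single operator $S$ pulls everything into $X$. We build $E_k=H_0\subset H_1\subset\dots\subset H_p$ in $X^{**}$, $H_{q+1}=H_q+V_q$, and finite sets $F_k=F^{(0)}\subset F^{(1)}\subset\dots\subset F^{(p)}\subset B_{X^*}$ with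
$$\|h\|\le2\max_{f\in F^{(q)}}|h(f)|\qquad(h\in H_q,\ 1\le q\le p),\tag{8.1}$$
$$|w(f)|\le\tfrac{\eta_k}6\|w\|\qquad(w\in V_q,\ f\in F^{(q)},\ 0\le q<p).\tag{8.2}$$
Once $H_q$ ($q\ge1$) is known, a finite $F^{(q)}\supset F^{(q-1)}$ with (8.1) exists by (4.2), since $B_{X^*}$ norms $X^{**}$. We always choose $F^{(q)}$ at that moment, before $V_q$. Fix $\tau>0$ with
$$\tau\le\min(2^{-k-8}\varepsilon_0,\ \eta_k\varepsilon_0/6),\qquad[(1+\tau)(1+4\tau/\varepsilon_0)]^{k+1}\le2 .$$

**Step (i): replace the approximations by the exact points, all at once.** Let $V_0=\{b-S_kb:b\in B_k\}$. As $S_kb\in E_k$, $H_1=E_k+B_k$. For $w=b-S_kb$ and $f\in F_k$, (I4) and (I3) give $|w(f)|\le\omega_k|b|\le\frac{\eta_k}6\|w\|$, which is (8.2) for $q=0$. By (I2) and (I3), $V_0$ has a basis with norm-constant $\le3\cdot24=72$.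

**Step (ii): a new point is born.** If $k\ge1$, let $j=j(k+1)$. By Lemma 6(b) choose $d^*_{k+1}\in C$, $d_{k+1}^*\ne d_j^k$, with $d^*:=(d_1^k,\dots,d_k^k,d_{k+1}^*)$ good and $|(d^*_{k+1}-d_j^k)(f)|\le\tau$ for $f\in F^{(1)}$. Let $V_1=[d^*_{k+1}-d^k_j]$. Since $\|d^*_{k+1}-d^k_j\|\ge\varepsilon_0$ and $\tau/\varepsilon_0\le\eta_k/6$, (8.2) holds for $q=1$. If $k=0$, then $H_1=\{0\}$; take $F^{(1)}=\emptyset$, $d^*=(d_1^*)$ from Lemma 6(a), $V_1=[d_1^*]$, and (8.2) is vacuous. All $d_i^*$ ($i\le k+1$) lie in $H_2$.

**Step (iii): move all points to generic neighbors, one at a time.** Fix $\xi\in K^{k+1}$ over $d^*$. In case (N) put $g_i=\xi_i-Jd_i^*\in\ker r$ and $\Lambda_0=[g_1,\dots,g_{k+1}]$. As $|\cdot|$ vanishes on $J(X^{**})$, $|\sum b_ig_i|=|\sum b_i\xi_i|=N_{d^*}(b)$. Since $d^*$ is good, $|\cdot|$ is a norm on $\Lambda_0$, and $v_1=g_1$, $v_m=g_m-g_{j(m)}$ ($2\le m\le k+1$) is a basis of $(\Lambda_0,|\cdot|)$ with constant $\le2$. In case (F) put $g_i=0$, $\Lambda_0=\{0\}$. In both cases $|\xi_i-g_i|=0$ (by (K3) in case (F)),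 so
$$g_i(\varphi)=\xi_i(\varphi)\qquad(\varphi\in X^\perp).\tag{8.3}$$

For $i=1,\dots,k+1$ successively, suppose $d_1',\dots,d_{i-1}'$, $H_{i+1}$, $F^{(i+1)}$ and $\Lambda_{i-1}=\Lambda_0+[d_1',\dots,d_{i-1}']\subset X^{****}$ are given, with $|\cdot|$ a norm on $\Lambda_{i-1}$. By (4.2) choose a finite $\Phi_{i-1}\subset B_{X^\perp}$ with $|l|\le(1+\tau)\max_{\varphi\in\Phi_{i-1}}|l(\varphi)|$ on $\Lambda_{i-1}$. Use Lemma 7 (for $d^*,\xi$) with
$$O_i=\{\zeta:|\zeta(f)-\xi_i(f)|<\tau\ (f\in F^{(i+1)}),\ |\zeta(\varphi)-\xi_i(\varphi)|<\tau\ (\varphi\in\Phi_{i-1})\},$$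
$$A_i=\{d_i^*\}\cup\{t\in C:|t-l|<\varepsilon_0/4\text{ for some }l\in\Lambda_{i-1}\}.$$

*$A_i$ is finite.* If infinitely many distinct $t_n\in C$ had $l_n\in\Lambda_{i-1}$ with $|t_n-l_n|<\varepsilon_0/4$, then $|l_n|\le R+\varepsilon_0/4$, so $(l_n)$ is bounded in the finite-dimensional normed space $(\Lambda_{i-1},|\cdot|)$. Hence $|l_n-l_m|<\varepsilon_0/4$ for some $n\ne m$, and $|t_n-t_m|<\frac34\varepsilon_0$, a contradiction.

We get $d_i'\in(O_i\cap C)\setminus A_i$. Put $V_{i+1}=[d_i'-d_i^*]$, $H_{i+2}=H_{i+1}+V_{i+1}\ni d_i'$. As $\xi_i(f)=(r\xi_i)(f)=d_i^*(f)$ for $f\in X^*$, $|(d_i'-d_i^*)(f)|<\tau$ on $F^{(i+1)}$. As $d_i'\ne d_i^*$, $\|d_i'-d_i^*\|\ge\varepsilon_0$. So (8.2) holds for $q=i+1$.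

*The vector $w_i=d_i'-g_i$ is almost orthogonal to $\Lambda_{i-1}$ modulo $X$.* Let $l\in\Lambda_{i-1}$, $c\in\mathbb K$. Since $g_i\in\Lambda_{i-1}$ and $d_i'\notin A_i$, $|l+cw_i|\ge|c|\varepsilon_0/4$: for $c\ne0$ it is $|c|\,|d_i'-(g_i-l/c)|$. By (8.3), $|w_i(\varphi)|=|d_i'(\varphi)-\xi_i(\varphi)|<\tau$ on $\Phi_{i-1}$. So
$$|l|\le(1+\tau)\max_{\varphi\in\Phi_{i-1}}|l(\varphi)|\le(1+\tau)(|l+cw_i|+\tau|c|)\le(1+\tau)(1+4\tau/\varepsilon_0)\,|l+cw_i| .\tag{8.4}$$
If $|l+cw_i|=0$, then $c=0$ and $l=0$. Hence $|\cdot|$ is a norm on $\Lambda_i=\Lambda_{i-1}+[w_i]=\Lambda_{i-1}+[d_i']$, and the projection of $\Lambda_i$ onto $\Lambda_{i-1}$ killing $w_i$ has $|\cdot|$-norm at most $(1+\tau)(1+4\tau/\varepsilon_0)$.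

In case (F) this says that the $d_i'$ themselves are almost orthogonal. In case (N) the values $\varphi(d_i')$ are close to $\xi_i(\varphi)$, which need not be small, and this is why $g_i$ is subtracted and $\Lambda_0$ is carried along.

Let $\Lambda=\Lambda_{k+1}$, with basis $(v_1,\dots,v_{k+1},w_1,\dots,w_{k+1})$ (in case (F): $(w_i)=(d_i')$). The partial sum projection onto $\Lambda_i$ is a product of at most $k+1$ of the above projections, so it has $|\cdot|$-norm $\le2$. The one onto $[v_1,\dots,v_m]$ is the projection onto $\Lambda_0$ followed by a partial sum projection of $(v_i)$ in $\Lambda_0$, so it has norm $\le4$. Hence this basis has $|\cdot|$-constant $\le4$. Put $d^{k+1}:=d'=(d_1',\dots,d_{k+1}')$, which is good by Lemma 7.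

**Step (iv): bring the auxiliary vectors from $X^{****}$ to $X^{**}$.** In case (F) there are none: put $p=k+3$ and $B_{k+1}=[d_1',\dots,d_{k+1}']=\Lambda\subset H_{k+3}$. (I2) holds.

In case (N) put $p=k+4$. Let $F^{(k+3)}$ satisfy (8.1). Apply Lemma 2 with $X^{**}$ in place of $Z$, $M=X$, $E=\Lambda+[Jd_1',\dots,Jd_{k+1}']\subset X^{****}$, and $\Psi=F^{(k+3)}\cup\Phi\subset X^{***}$, where $\Phi\subset B_{X^\perp}$ is finite with $|\lambda|\le\frac54\max_{\varphi\in\Phi}|\lambda(\varphi)|$ on $\Lambda$. As $\varepsilon$ take $\sigma'>0$ with $\sigma'\le\eta_k/24$ and $\sigma'\|\lambda\|\le\frac3{10}|\lambda|$ on $\Lambda$, possible since $|\cdot|$ and $\|\cdot\|$ are equivalent norms on the finite-dimensional $\Lambda$. We get $T:E\to X^{**}$ with $\|T\|\le1+\sigma'$, $Td_i'=d_i'$ (as $d_i'\in X^{**}$), and $T(Jd_i')\in X$ (as $Jd_i'\in X^{\perp\perp}$). We claim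
$$\tfrac12|\lambda|\le|T\lambda|\le3|\lambda|\qquad(\lambda\in\Lambda).\tag{8.5}$$
Lower bound: $|T\lambda|\ge\max_{\varphi\in\Phi}|\varphi(T\lambda)|\ge\frac45|\lambda|-\sigma'\|\lambda\|\ge\frac12|\lambda|$. Upper bound: write $\lambda=\sum b_ig_i+\sum c_id_i'$. Then $Jr\lambda=\sum c_iJd_i'\in E$ and $T(Jr\lambda)\in X$. Since $\lambda-Jr\lambda\in\ker r$, (4.1) gives
$$|T\lambda|=|T(\lambda-Jr\lambda)|\le(1+\sigma')\|\lambda-Jr\lambda\|\le2(1+\sigma')|\lambda-Jr\lambda|=2(1+\sigma')|\lambda|\le3|\lambda| .$$

Let $V_{k+3}=T(\Lambda_0)$ and $B_{k+1}=T(\Lambda)=T(\Lambda_0)+[d_1',\dots,d_{k+1}']\subset H_{k+4}$. By (8.5), $|\cdot|$ is a norm on $B_{k+1}$, and $(B_{k+1},|\cdot|)$ has a basis of constant $\le4\cdot6=24$. So (I2) holds. For $g\in\Lambda_0\subset\ker r$,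
$$\tfrac12|g|\le|Tg|\le\|Tg\|\le(1+\sigma')\|g\|\le2(1+\sigma')|g|\le3|g| ,$$
so $V_{k+3}$ has a basis of norm-constant $\le2\cdot6=12$. For $f\in F^{(k+3)}$, $g(f)=(rg)(f)=0$, so $|(Tg)(f)|\le\sigma'\|g\|\le2\sigma'|g|\le4\sigma'\|Tg\|\le\frac{\eta_k}6\|Tg\|$: (8.2) holds for $q=k+3$.

**Step (v): pull everything back to $X$.** Now $H_p$ is defined and contains $E_k$ and $B_{k+1}$. Choose $F^{(p)}$ with (8.1), containing $F^{(p-1)}$ and $f_1,\dots,f_{k+1}$, and put $F_{k+1}=F^{(p)}$.

*(I5).* For $l<i$, $d_l'\in\Lambda_{i-1}$ and $d_i'\notin A_i$, so $d_i'\ne d_l'$. Distinct points of $C$ have norm-distance $\ge\varepsilon_0$, and (8.1) on $H_p$ gives (I5).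

*The operator $S$.* Let $\gamma=1/10$, let $\{b^l\}$ be a finite $\gamma$-net (for $\|\cdot\|$) of the unit sphere of $(B_{k+1},|\cdot|)$, and choose $y^l\in X$ with $\|b^l-y^l\|\le1+\gamma$, possible as $\operatorname{dist}(b^l,X)=1$. Lemma 2 with $Z=M=X$, $E=H_p+[y^l]_l$, $\Psi=F_{k+1}$, $\varepsilon=\sigma$ gives $S:E\to X$, the identity on $E_k$ and at the $y^l$, with $\|S\|\le1+\sigma$ and $|f(Sg)-g(f)|\le\sigma\|g\|$ for $f\in F_{k+1}$, $g\in E$. Here $\sigma>0$ is chosen with $\sigma\le\min(\eta_k/6,1/20)$ and $\sigma\|b\|\le\omega_{k+1}|b|$ on $B_{k+1}$. Put $E_{k+1}=S(H_p)\supset E_k$ and $S_{k+1}=S|_{B_{k+1}}$. Then (I4) holds for $k+1$.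

*(I3).* First, $\|b-Sb\|\ge\operatorname{dist}(b,X)=|b|$. If $|b|=1$, pick $l$ with $\|b-b^l\|\le\gamma$. Since $Sy^l=y^l$,
$$\|b-Sb\|\le\|(b^l-y^l)-S(b^l-y^l)\|+(2+\sigma)\gamma\le(2+\sigma)(1+2\gamma)\le3 .$$

*(I1).* For $h\in H_q$, $1\le q\le p$, (8.1) gives $\|h\|\le2\max_{f\in F^{(q)}}|f(Sh)|+2\sigma\|h\|$. As $\sigma\le1/20$,
$$\|h\|\le\tfrac2{1-2\sigma}\max_{f\in F^{(q)}}|f(Sh)|\le2.5\,\|Sh\|,\qquad\|Sh\|\le\tfrac{2(1+\sigma)}{1-2\sigma}\max_{f\in F^{(q)}}|f(Sh)|\le3\max_{f\in F^{(q)}}|f(Sh)| .\tag{8.6}$$
With $q=p$ this is (I1) for $k+1$. The step is complete.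

## 9. The basis of $Y$ and uncountably many branches in $Y^{**}$

**The basis.** We check Lemma 1. Let $S_{(k+1)}$ be the map $S$ of step $k\to k+1$. Consider the increasing sequence formed by the spaces $S_{(k+1)}H_q$ ($0\le q\le p$, $k=0,1,\dots$), with the pieces $S_{(k+1)}V_q$ and the sets $F^{(q)}$. Since $S_{(k+1)}H_0=E_k$ and $S_{(k+1)}H_p=E_{k+1}$, and $F^{(p)}=F_{k+1}$, consecutive steps fit together.

(a) is (8.6) for $q\ge1$ and (I1) for $q=0$. (b) For $w\in V_q\subset H_{q+1}$ and $f\in F^{(q)}\subset F_{k+1}$, (8.2) and (8.6) give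
$$|f(Sw)|\le|w(f)|+\sigma\|w\|\le\tfrac{\eta_k}3\|w\|\le\eta_k\|Sw\| .$$
There are at most $k+4$ pieces in step $k\to k+1$, so the total of these bounds is at most $\sum_k(k+4)\eta_k=\sum_k2^{-k-6}=2^{-5}\le1/12$. (c) $V_q$ has a basis with constant at most $72$ ($72$ for $V_0$, $12$ for $V_{k+3}$ in case (N), $1$ for the one-dimensional pieces). By (8.6), $\|w\|/2.5\le\|Sw\|\le(1+\sigma)\|w\|$ on $V_q$, so $S_{(k+1)}V_q$ has a basis with constant at most $72\cdot(1+\sigma)\cdot2.5\le198$. Hence $Y=\overline{\bigcup E_k}$ has a basis with constant $\le6+12\cdot198=2382<2400$. It is shrinking, since $\bigcup F_k\supset\{f_n\}$ is dense in $B_{X^*}$.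

**Following the points through the steps.** Let $x_i^k=S_kd_i^k\in E_k\subset Y$ ($i\le k$); $\|x_i^k\|\le2R$. Let $m\ge1$, $f\in F_m$, $i\le m+1$, and put $i'=i$ if $i\le m$, $i'=j(m+1)$ if $i=m+1$. Then
$$|f(x_i^{m+1})-f(x^m_{i'})|\le2^{-m-9}\varepsilon_0+\tau+\tau+2^{-m-8}\varepsilon_0\le2^{-m-6}\varepsilon_0 .\tag{9.1}$$
The four terms compare, in order: $f(x_i^{m+1})$ with $d_i^{m+1}(f)$, by (I4) and $|d|\le R$ on $C$; $d_i^{m+1}(f)$ with $d_i^*(f)$, by Step (iii); $d_i^*(f)$ with $d_{i'}^m(f)$, by Step (ii), where they are equal if $i\le m$; $d_{i'}^m(f)$ with $f(x_{i'}^m)$, by (I4). Here $\tau\le2^{-m-8}\varepsilon_0$ is the one of step $m\to m+1$, and all sets of functionals used contain $F_m$.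

**Paths.** A *path* is a sequence $(i_n)_{n\ge1}$ with $i_1=1$ and, for each $n$, $i_{n+1}=i_n$, or, if $j(n+1)=i_n$, alternatively $i_{n+1}=n+1$. For $j=1;1,2;1,2,3;\dots$ (starting at $m=2$) the first choices are $i_2\in\{1,2\}$, then from $1$: $i_3\in\{1,3\}$, from $2$: $i_3=2$, $i_4\in\{2,4\}$. Every path meets infinitely many binary choices: this is clear if it changes value infinitely often; otherwise it is eventually equal to some $i$, and $j$ takes the value $i$ infinitely often. So there are uncountably many paths.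

Along a path, (9.1) applies with $i=i_{m+1}$ and $i'=i_m$: if $i_{m+1}\le m$ then $i_{m+1}=i_m$, and if $i_{m+1}=m+1$ then $j(m+1)=i_m$.

**Separation.** For a path $\pi$ let $y_\pi^{**}$ be a $w^*$-cluster point in $X^{**}$ of $(x^n_{i_n})_n$. It lies in $Y^{\perp\perp}$, which is isometric to $Y^{**}$. Let $\pi\ne\pi'$ first differ at index $n+1$. Then $i_n=i_n'=j(n+1)=:j$ and, say, $i_{n+1}=j$, $i_{n+1}'=n+1$. By (I5) there is $f\in F_{n+1}$ with $|(d_{n+1}^{n+1}-d_j^{n+1})(f)|\ge\varepsilon_0/2$, and by (I4), used twice,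
$$|f(x^{n+1}_{n+1}-x^{n+1}_j)|\ge\tfrac{\varepsilon_0}2-2\cdot2^{-n-9}\varepsilon_0\ge\tfrac{\varepsilon_0}2-\tfrac{\varepsilon_0}{64} .$$
This $f$ is in $F_m$ for all $m\ge n+1$. By (9.1) the later changes of $f$ along each of the two paths add up to at most $\sum_{m\ge n+1}2^{-m-6}\varepsilon_0\le\varepsilon_0/64$. So
$$\|y_\pi^{**}-y_{\pi'}^{**}\|\ge|(y_\pi^{**}-y_{\pi'}^{**})(f)|\ge\tfrac{\varepsilon_0}2-\tfrac{\varepsilon_0}{64}-2\cdot\tfrac{\varepsilon_0}{64}>\tfrac{\varepsilon_0}4 .$$
Thus $Y^{**}$ contains an uncountable $\varepsilon_0/4$-separated set. Theorem A is proved, and the answer to the question is yes. $\blacksquare$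

## 10. Non-separable duals and the proof of Theorem B

(i)$\Rightarrow$(ii) is immediate: a space with a basis is separable, so take $Z=Y$. For (ii)$\Rightarrow$(i) we may assume that $X=Z$ is separable with $X^{**}$ non-separable. If $X^*$ is separable, use Theorem A. If not, the following easier construction applies. Here only the first dual must be remembered; the blocks are single vectors that need no later updating.

**Proposition 8.** If $X$ is separable, $X^*$ non-separable and $\delta>0$, then $X$ has a subspace $Y$ with a basis of constant $\le1+\delta$ and $Y^*$ non-separable (hence $Y^{**}$ is non-separable).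

*Proof.* **Step 1 (a separated set).** There are $\varepsilon>0$ and an uncountable $D\subset B_{X^*}$ with $\|d-d'\|\ge\varepsilon$ for $d\ne d'$ in $D$. As $B_{X^*}$ is $w^*$-metrizable and compact, after discarding countably many points all nonempty relatively $w^*$-open subsets of $D$ are uncountable.

**Step 2 (the scheme).** Enumerate $2^{<\omega}$ so that initial segments come first. Following this enumeration we choose $z_s\in B_X$, finite increasing sets $F_s\subset B_{X^*}$, and relatively $w^*$-open $U_s\subset B_{X^*}$ meeting $D$, with $U_\emptyset=B_{X^*}$. When it is the turn of $s$, $U_s$ is already defined. By (4.2), let the finite set $F_s$ contain the previous $F$'s and satisfy $\|y\|\le(1+\delta)\max_{f\in F_s}|f(y)|$ on the span of the previously chosen $z$'s.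

*There are $d,d'\in D\cap U_s$ with $\operatorname{dist}(d-d',\operatorname{span}F_s)>\varepsilon/4$.* Otherwise fix $d\in D\cap U_s$. Each $d'\in D\cap U_s$ has $v_{d'}\in\operatorname{span}F_s$ with $\|d'-d-v_{d'}\|\le\varepsilon/3$, so $\|v_{d'}\|\le2+\varepsilon/3$. By total boundedness in the finite-dimensional $\operatorname{span}F_s$, two distinct $d',d''$ in the infinite set $D\cap U_s$ have $\|v_{d'}-v_{d''}\|<\varepsilon/10$. Then $\|d'-d''\|\le\frac23\varepsilon+\frac1{10}\varepsilon<\varepsilon$, a contradiction.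

*Choice of $z_s$.* Since $\operatorname{span}F_s$ is $w^*$-closed, it is the annihilator of $G=\{x:f(x)=0\ \forall f\in F_s\}$, and the distance of $d-d'$ to it is the norm of $(d-d')|_G$. So there is $z_s\in B_X$ with $f(z_s)=0$ for $f\in F_s$ and $|(d-d')(z_s)|>\varepsilon/4$. Choose $U_{s0}\ni d$, $U_{s1}\ni d'$ relatively $w^*$-open in $B_{X^*}$, with $w^*$-closures contained in $U_s$, such that $|(g-g')(z_s)|\ge\varepsilon/8$ for $g,g'$ in the respective $w^*$-closures.

**Step 3 (basis).** Let $q$ be a partial sum of a finite sum $y=\sum a_sz_s$, and let $F$ be the set chosen just after the terms of $q$. All later $z$'s are annihilated by $F$, so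
$$\|q\|\le(1+\delta)\max_{f\in F}|f(q)|=(1+\delta)\max_{f\in F}|f(y)|\le(1+\delta)\|y\| .$$
As all $z_s\ne0$, $(z_s)$ is a basis, with constant $\le1+\delta$, of $Y=\overline{\operatorname{span}}\{z_s\}$.

**Step 4 ($Y^*$ is non-separable).** For $\sigma\in2^\omega$ pick $g_\sigma\in\bigcap_n\overline{U_{\sigma|n}}^{\,w^*}$, nonempty by compactness. If $\sigma\ne\sigma'$ split at $s$, then $|(g_\sigma-g_{\sigma'})(z_s)|\ge\varepsilon/8$, with $z_s\in B_Y$. So $\{g_\sigma|_Y\}$ is an uncountable $\varepsilon/8$-separated subset of $Y^*$. A space with separable dual is separable, so $Y^{**}=(Y^*)^*$ is non-separable. $\square$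

This completes the proof of Theorem B. $\blacksquare$
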